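# Commuting approximants for real symmetric matrices: three and four matrices, but not five

## 1. Almost commuting tuples and the algebras that encode them

Throughout, $\mathbb F$ is $\mathbb R$ or $\mathbb C$, $\|\cdot\|$ is the operator norm, and $[X,Y]=XY-YX$. A self-adjoint element of $M_n(\mathbb R)$ is a real symmetric matrix; a self-adjoint element of $M_n(\mathbb C)$ is a Hermitian matrix. Complex inner products are linear in the second variable.

### 1.1 The statements $\mathsf L_{\mathbb F}(m)$

**Definition 1 (the statement $\mathsf L_{\mathbb F}(m)$).** For $m\ge 1$, $\mathsf L_{\mathbb F}(m)$ is the statement: for every $\varepsilon>0$ there is $\delta>0$ such that for all $n$ and all self-adjoint $A_1,\dots,A_m\in M_n(\mathbb F)$ with $\|A_j\|\le 1$ and $\|[A_j,A_k]\|\le\delta$ for all $j,k$, there are pairwise commuting self-adjoint $A_1',\dots,A_m'\in M_n(\mathbb F)$ with $\|A_j-A_j'\|\le\varepsilon$ for all $j$.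

The number $\delta$ depends on $\varepsilon$, but not on the size $n$. The statement $\mathsf L_{\mathbb F}(1)$ is trivial: take $A_1'=A_1$. Also $\mathsf L_{\mathbb F}(m+1)$ implies $\mathsf L_{\mathbb F}(m)$: add a zero matrix to the tuple, approximate, and forget the last matrix.

*Example.* Let $D_n=\mathrm{diag}(\frac1n,\frac2n,\dots,1)$, and let $W_n$ be the real symmetric matrix with entries $\frac12$ on the two diagonals next to the main one and $0$ elsewhere. Write $W_n=\frac12(s+s^T)$ with $s$ the nilpotent shift, $\|s\|\le1$; so $\|W_n\|\le 1$. The $(k,l)$ entry of $[D_n,W_n]$ is $\frac{k-l}{n}(W_n)_{kl}$, so $[D_n,W_n]=\pm\frac1{2n}(s-s^T)$ and $\|[D_n,W_n]\|\le\frac1n$. These are pairs of the kind that $\mathsf L_{\mathbb R}(2)$ speaks about.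

### 1.2 Sequence algebras and lifts

**Definition 2 (sequence algebra).** For sizes $n_i\ge0$ put
$$Q=\prod_i M_{n_i}(\mathbb R)\Big/\bigoplus_i M_{n_i}(\mathbb R),\qquad Q_{\mathbb C}=\prod_i M_{n_i}(\mathbb C)\Big/\bigoplus_i M_{n_i}(\mathbb C),$$
bounded sequences modulo sequences that tend to $0$ in norm. The norm of a class is the $\limsup$ of the norms.

The algebra $Q_{\mathbb C}$ is a $C^*$-algebra, $Q$ is a closed real subalgebra of it, stable under $*$, and $Q_{\mathbb C}=Q+iQ$. (Size $0$ is allowed, with $M_0=\{0\}$, because later the sizes will be ranks of projections.)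

*Example.* With $n_i=i$, let $D,W\in Q$ be the classes of $(D_n),(W_n)$. Since $\|[D_n,W_n]\|\to0$, we have $DW=WD$. Asymptotically commuting sequences become exactly commuting elements.

**Definition 3 (lift).** A lift of $a\in Q$ is a sequence $(a_i)$ whose class is $a$. A commuting lift of a commuting tuple $(a_1,\dots,a_k)$ of self-adjoint elements is a sequence of tuples $(a_{1,i},\dots,a_{k,i})$ of pairwise commuting self-adjoint matrices with $(a_{j,i})_i$ a lift of $a_j$. The same words are used for $Q_{\mathbb C}$.

*Example.* $(D_n,D_n^2)$ is a commuting lift of $(D,D^2)$. The sequence $(D_n,W_n)$ lifts $(D,W)$ but is not a commuting lift. A single self-adjoint $a$ always has a commuting lift: replace a lift $a_i$ by $\frac12(a_i+a_i^*)$.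

### 1.3 Functional calculus and joint spectrum

**Definition 4 (joint spectrum).** Let $a=(a_1,\dots,a_k)$ be a commuting tuple of self-adjoint elements of $Q$. Its joint spectrum $\mathrm{sp}(a)\subset\mathbb R^k$ is the compact set of those $\lambda$ for which $\sum_j(a_j-\lambda_j)^2$ is not invertible in $Q_{\mathbb C}$.

The textbook facts are these. Each continuous function $g$ on $\mathrm{sp}(a)$ defines $g(a)\in Q_{\mathbb C}$; the map $g\mapsto g(a)$ is a $*$-homomorphism that extends the polynomial calculus, and $\|g(a)\|=\max_{\mathrm{sp}(a)}|g|$. In particular $g(a)=0$ exactly when $g=0$ on $\mathrm{sp}(a)$, and anything that commutes with all $a_j$ commutes with $g(a)$. If $g$ is real, then $g(a)$ is a limit of real polynomials in $a$, so $g(a)\in Q$. If $(a_i)$ is a commuting lift of $a$ and $g$ is continuous on $\mathbb R^k$, then $g(a)$ is the class of $(g(a_i))$: this is clear for polynomials, and the tuples $a_i$ are uniformly bounded, so one approximates $g$ uniformly by polynomials on one large ball.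

*Example.* For the pair above, $\mathrm{sp}(D,W)=[0,1]\times[-1,1]$. The inclusion "$\subset$" holds because $0\le D_n\le1$ and $\|W_n\|\le1$. Conversely, let $s\in[0,1]$, $\theta\in\mathbb R$, $\ell=\lfloor\sqrt n\rfloor$, and choose $\ell$ consecutive indices in $\{1,\dots,n\}$ at distance at most $2\ell$ from $sn$. Let $v_k=\ell^{-1/2}e^{i\theta k}$ on this block and $0$ elsewhere, a unit vector. Then $\|(D_n-s)v\|\le2\ell/n\to0$. Inside the block $(W_nv)_k=\frac12(v_{k-1}+v_{k+1})=\cos\theta\,v_k$; at the two ends and the two indices next to them the error is at most $\ell^{-1/2}$, so $\|(W_n-\cos\theta)v\|\le4\ell^{-1/2}\to0$. So $(D-s)^2+(W-\cos\theta)^2$ is not invertible.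

### 1.4 Projections and corners

**Definition 5 (projection, corner).** A projection is a self-adjoint $p$ with $p^2=p$; the corner of $p$ in $Q$ is $pQp$, with unit $p$.

We use four facts.

*(P1) Orthogonal projections lift.* Let $p_1,\dots,p_K\in Q$ be orthogonal projections with sum $1$. Let $x_i$ be a real symmetric lift of $x=\sum_kkp_k$. With $q(s)=\prod_{k=1}^K(s-k)$ we have $q(x)=0$, so $\|q(x_i)\|\to0$, and the eigenvalues of $x_i$ approach $\{1,\dots,K\}$ uniformly. For large $i$ let $p_{k,i}$ be the spectral projection of $x_i$ for $(k-\frac12,k+\frac12)$; for the remaining $i$ put $p_{1,i}=1$ and $p_{k,i}=0$ for $k>1$. For every $i$ these are orthogonal projections with sum $1$. Let $g_k$ be a continuous function equal to $1$ near $k$ and to $0$ near the other $l\in\{1,\dots,K\}$. For large $i$, $p_{k,i}=g_k(x_i)$, so the class of $(p_{k,i})$ is $g_k(x)=p_k$. The same works in $Q_{\mathbb C}$. With $p$ and $1-p$, every single projection lifts to projections.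

*(P2) Corners are sequence algebras.* If $p$ lifts to projections $(p_i)$, every element of $pQp$ has a lift of the form $(p_ix_ip_i)$. Choosing orthonormal bases of the ranges of $p_i$ identifies $pQp$ with the sequence algebra of sizes $\operatorname{rank}p_i$. The same holds for $Q_{\mathbb C}$.

*(P3) Matrices.* $M_2(Q)$ is the sequence algebra with sizes $2n_i$.

*(P4) Spectra in corners.* Let $p$ commute with the commuting tuple $a$, and let $ap=(a_1p,\dots,a_kp)$ in the corner of $p$. Then $g(ap)=g(a)p$ for continuous $g$ on $\mathbb R^k$ (clear for polynomials, the constant term being multiplied by $p$). Hence if $K$ is closed and $g(a)p=0$ for every continuous $g$ that vanishes on $K$, then $\mathrm{sp}(ap)\subset K$: a continuous bump function at a point outside $K$, vanishing on $K$, must vanish on $\mathrm{sp}(ap)$.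

*Example (a sharp projection that does not commute).* Let $P_n=\chi_{(1/2,1]}(D_n)$ and $P$ its class. Then $P$ commutes with $D$. But with $k_0=\lfloor n/2\rfloor$ the matrix $[P_n,W_n]$ has only two nonzero entries, at $(k_0,k_0+1)$ and $(k_0+1,k_0)$, equal to $-\frac12$ and $\frac12$. So $\|[P,W]\|=\frac12$, although $W$ commutes with $D$. A continuous function of $D$ commutes with everything that commutes with $D$; a sharp spectral projection of a lift of $D$ need not.

### 1.5 Complex linear and antilinear matrices

**Definition 6 ($J$ and $\tilde a$).** In $M_2(Q)$, or in $M_{2n}(\mathbb R)$, put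
$$J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad \tilde a=\begin{pmatrix}a&0\\0&a\end{pmatrix}.$$

Identify $\mathbb R^n\oplus\mathbb R^n$ with $\mathbb C^n$ by $(x,y)\mapsto x+iy$. Then $J$ is multiplication by $i$. The real matrices that commute with $J$ are the complex linear maps, $\left(\begin{smallmatrix}a&-b\\b&a\end{smallmatrix}\right)\leftrightarrow a+ib$, with the same adjoint and the same norm. Those that anticommute with $J$ are the antilinear maps. The matrix $\tilde a$ is the action of the real matrix $a$ on $\mathbb C^n$. An element of $M_2(Q)$ that commutes with $J$ has a lift that commutes with $J$: replace a lift $x_i$ by $\frac12(x_i+Jx_iJ^{-1})$. So the commutant of $J$ in $M_2(Q)$ is $Q_{\mathbb C}$.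

*Example.* For real numbers $a,b$, the matrix $\left(\begin{smallmatrix}a&b\\b&-a\end{smallmatrix}\right)$ is the antilinear map $z\mapsto(a+ib)\bar z$ of $\mathbb C$. Its eigenvalues are $\pm\sqrt{a^2+b^2}$.

**Definition 7 (real structure).** A real structure on a finite-dimensional complex Hilbert space $V$ is an antilinear map $\theta$ with $\theta^2=1$ and $\langle\theta x,\theta y\rangle=\overline{\langle x,y\rangle}$.

*Example.* For an orthonormal basis $(e_l)$, $\theta(\sum c_le_l)=\sum\bar c_le_l$ is a real structure. If $X$ is Hermitian and $(e_l)$ is an eigenbasis of $X$, then $\theta X=X\theta$, because the eigenvalues are real. For instance $X=\left(\begin{smallmatrix}0&-i\\i&0\end{smallmatrix}\right)$ does not commute with entrywise conjugation, but it commutes with the conjugation in the basis $\frac1{\sqrt2}(1,\pm i)$. So every Hermitian matrix, and every commuting family of Hermitian matrices, commutes with some real structure.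

## 2. Lin's theorem for real triples

Lin's theorem is the statement $\mathsf L_{\mathbb C}(2)$. Its real version $\mathsf L_{\mathbb R}(2)$ also holds. For three Hermitian matrices the analogous statement $\mathsf L_{\mathbb C}(3)$ is false: the matrices that generate a fuzzy sphere give a counterexample. For five real symmetric matrices $\mathsf L_{\mathbb R}(5)$ fails, because of a $K$-theoretical obstruction. The problem treated here comes from Alexander Cerjan and Terry A. Loring, "Even spheres as joint spectra of matrix models", arXiv:2305.12026 (2023): does the real version hold for three matrices? In words: if three real symmetric matrices of norm at most $1$ nearly commute, are they near three real symmetric matrices that commute, with an error that does not depend on the size?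

**Theorem A.** $\mathsf L_{\mathbb R}(3)$ is true.

**Theorem B (induction step).** If $m\ge3$ and $\mathsf L_{\mathbb R}(m-1)$ and $\mathsf L_{\mathbb C}(m-2)$ hold, then $\mathsf L_{\mathbb R}(m)$ holds.

**Theorem C (sharp range).** $\mathsf L_{\mathbb R}(m)$ is true if and only if $m\le4$.

Theorem A is Theorem B with $m=3$: it needs $\mathsf L_{\mathbb R}(2)$ and the trivial $\mathsf L_{\mathbb C}(1)$. Then $m=4$ follows from $\mathsf L_{\mathbb R}(3)$ and Lin's theorem $\mathsf L_{\mathbb C}(2)$. The inputs $\mathsf L_{\mathbb R}(2)$ and $\mathsf L_{\mathbb C}(2)$ are taken as known; everything else is proved below. On a first pass, read $m=3$ throughout Sections 4–9.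

## 3. Two-by-two matrices, and matrices of a fixed size

*Size $2$.* A real symmetric $2\times2$ matrix is $a1+bZ+cX$ with $Z=\mathrm{diag}(1,-1)$ and $X=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. Attach to it the vector $v=(b,c)\in\mathbb R^2$; we have $\|bZ+cX\|=|v|$. Since $[Z,X]=2\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, the commutator of the matrices with vectors $v,v'$ has norm $2|bc'-cb'|$. So a tuple commutes exactly when its vectors all lie on one line. Suppose all commutators have norm at most $2\varepsilon^2$, and let $v_1$ be the longest vector. If $|v_1|\le\varepsilon$, replace all vectors by $0$. Otherwise project all vectors orthogonally onto the line of $v_1$; then $v_k$ moves by $|b_1c_k-c_1b_k|/|v_1|\le\varepsilon^2/\varepsilon=\varepsilon$. So for $n=2$ the choice $\delta=2\varepsilon^2$ works, for any number of matrices.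

*Any fixed size.* Fix $n$, $m$ and $\varepsilon$. If no $\delta$ worked for this $n$, there would be tuples $A^{(i)}$ with norms at most $1$ and commutators of norm at most $1/i$, none within $\varepsilon$ of a commuting tuple. By compactness a subsequence converges, and its limit is a commuting tuple of real symmetric matrices, which is a contradiction. So the whole difficulty is that $\delta$ must not depend on $n$. The sequence algebra $Q$ is the substitute for this compactness argument when $n\to\infty$.

## 4. From near commutation to lifting, and the case of finite joint spectrum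

**Lemma 1 (lifting).** If $\mathsf L_{\mathbb F}(k)$ holds, then every commuting $k$-tuple of self-adjoint elements of a sequence algebra over $\mathbb F$ has a commuting lift.

*Proof.* Scale so that all norms are at most $1$. Take self-adjoint lifts and apply $s\mapsto\max(-1,\min(1,s))$ to each matrix. This function is the identity on the spectra of the given elements, so the result is again a lift, now by self-adjoint matrices $a_{j,i}$ with $\|a_{j,i}\|\le1$. Let $\delta_r$ be the $\delta$ that belongs to $\varepsilon=1/r$, and let $r(i)$ be the largest $r\le i$ with $\max_{j,l}\|[a_{j,i},a_{l,i}]\|\le\delta_r$. If there is no such $r$, replace all $a_{j,i}$ by $0$ for this $i$; otherwise replace them by commuting self-adjoint matrices within $1/r(i)$. For each fixed $r$ the commutators are eventually at most $\delta_r$, so $r(i)\ge r$ for large $i$; hence $r(i)\to\infty$, and the replaced sequence is still a lift. $\square$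

From here to the end of Section 9 we assume $m\ge3$, $\mathsf L_{\mathbb R}(m-1)$ and $\mathsf L_{\mathbb C}(m-2)$.

**Proposition 2.** Let $A_1,\dots,A_m\in Q$ be commuting self-adjoint elements with $\|A_j\|\le1$, and let $\varepsilon>0$. There are self-adjoint $A_1''',A_2'''\in Q$ with $\|A_j-A_j'''\|\le\varepsilon$ for $j=1,2$ such that $(A_1''',A_2''',A_3,\dots,A_m)$ has a commuting lift.

*Proposition 2 implies $\mathsf L_{\mathbb R}(m)$.* Suppose $\mathsf L_{\mathbb R}(m)$ fails for some $\varepsilon_0$. Then there are $m$-tuples $A^{(i)}$ of real symmetric matrices of norm at most $1$, with commutators of norm at most $1/i$, none within $\varepsilon_0$ of a commuting tuple. Their classes commute in $Q$. Proposition 2 with $\varepsilon=\varepsilon_0/2$ gives commuting real symmetric tuples $A'^{(i)}$ with $\limsup_i\|A^{(i)}_j-A'^{(i)}_j\|\le\varepsilon_0/2$ for all $j$. For large $i$ this puts $A^{(i)}$ within $\varepsilon_0$ of a commuting tuple, a contradiction. $\square$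

Only $A_1$ and $A_2$ will be moved; $A_3,\dots,A_m$ stay as they are in $Q$. One case is easy: when $A_1$ and $A_2$ have finite joint spectrum, so that they are combinations of finitely many projections.

**Lemma 3 (finite joint spectrum).** Let $A_3,\dots,A_m\in Q$ be commuting self-adjoint, let $p_1,\dots,p_K\in Q$ be orthogonal projections with sum $1$ that commute with $A_3,\dots,A_m$, and let $\mu_k=(\mu_{k,1},\mu_{k,2})\in\mathbb R^2$. Then the tuple $\big(\sum_k\mu_{k,1}p_k,\ \sum_k\mu_{k,2}p_k,\ A_3,\dots,A_m\big)$ has a commuting lift.

*Proof.* By (P1), lift the $p_k$ to orthogonal projections $p_{k,i}\in M_{n_i}(\mathbb R)$ with $\sum_kp_{k,i}=1$. By (P2) each corner $p_kQp_k$ is a sequence algebra. It contains the commuting $(m-2)$-tuple $(A_lp_k)_{l\ge3}$. Since $\mathsf L_{\mathbb R}(m-1)$ implies $\mathsf L_{\mathbb R}(m-2)$, Lemma 1 lifts this tuple to commuting real symmetric elements of $p_{k,i}M_{n_i}(\mathbb R)p_{k,i}$. (For $m=3$ there is one element, and $p_{k,i}a_ip_{k,i}$ with $a_i$ a real symmetric lift of $A_3$ will do.) As $A_l=\sum_kA_lp_k$, summing over $k$ gives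 commuting real symmetric lifts of $A_3,\dots,A_m$ that commute with all $p_{k,i}$. So they commute with $\sum_k\mu_{k,1}p_{k,i}$ and $\sum_k\mu_{k,2}p_{k,i}$, which commute with each other. $\square$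

So the goal is: move $(A_1,A_2)$ a little, so that its joint spectrum becomes finite, while it keeps commuting with $A_3,\dots,A_m$.

## 5. Slicing with sharp projections, and where it stops

The first approach is to slice. Take $m=3$. By $\mathsf L_{\mathbb R}(2)$ and Lemma 1 we may lift $(A_2,A_3)$ to commuting matrices and cut with spectral projections of $A_{3,i}$ for short intervals. The classes of these projections commute with $A_2$ and $A_3$, and on each slice $A_3$ is nearly a scalar. If they also commuted with $A_1$, then only a pair would be left to lift in each slice, and $\mathsf L_{\mathbb R}(2)$ would finish.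

They need not commute with $A_1$. Take $A_1=W$, $A_2=0$, $A_3=D$ with the commuting lift $(0,D_n)$ of $(A_2,A_3)$. By the example in Section 1.4 the projection $P$ that separates the two halves of $D$ satisfies $\|[P,A_1]\|=\frac12$. The method stops at this point: a sharp cut through a region where the spectrum has no gap is not a continuous function, so it commutes with the elements that were lifted together with it and with nothing else. We can lift only $m-1$ elements together, and there are $m$ to be respected.

The way forward is to package the data of $A_1$ and $A_2$ so that $m-1$ elements carry enough information. This is done twice, in two different ways. First we remove small discs from the two-dimensional joint spectrum of $(A_1,A_2)$, so that what remains can be retracted to a grid; there $A_1,A_2$ are packed into one antilinear operator. Then we cut the edges of the grid; there two functions of $(A_1,A_2)$ and the element $A_3$ are packed into two elements.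

## 6. A hole in the joint spectrum: the sign of an antilinear operator

**Lemma 4 (making a hole).** Let $A_1,\dots,A_m\in Q$ be commuting self-adjoint, $\lambda\in\mathbb R^2$, $\rho>0$, and let $\Delta$ be the open disc of radius $\rho$ about $\lambda$. There are commuting self-adjoint $A_1',A_2'\in Q$, commuting with $A_3,\dots,A_m$, such that $\|A_j'-A_j\|\le2\rho$ for $j=1,2$ and
$$\mathrm{sp}(A_1',A_2')\subset\big(\mathrm{sp}(A_1,A_2)\setminus\Delta\big)\cup\partial\Delta .$$

Replacing $A_j$ by $A_j-\lambda_j$ for $j=1,2$, we may take $\lambda=0$. Put $R=A_1^2+A_2^2$ and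
$$B=\begin{pmatrix}A_1&A_2\\A_2&-A_1\end{pmatrix}\in M_2(Q).$$
On $\mathbb C^n$ this is the antilinear map $z\mapsto(A_1+iA_2)\bar z$. A direct multiplication gives
$$JB=\begin{pmatrix}-A_2&A_1\\A_1&A_2\end{pmatrix}=-BJ,\qquad B^2=\begin{pmatrix}R&[A_1,A_2]\\-[A_1,A_2]&R\end{pmatrix}=\tilde R,$$
and $B=B^*$. Both $J$ and $B$ commute with $\tilde A_3,\dots,\tilde A_m$. The point is that $B$ is a single self-adjoint element which remembers both $A_1$ and $A_2$.

We want to leave $B$ alone where $|B|\ge\rho$, and to replace it where $|B|<\rho$ by $\rho$ times a "sign of $B$". What we need is an element $\Theta\in M_2(Q)$ with these properties: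

* (a) $\Theta=\Theta^*$ and $\Theta^2=1$;
* (b) $\Theta J=-J\Theta$;
* (c) $\Theta$ commutes with $\tilde A_3,\dots,\tilde A_m$;
* (d) $\Theta\varphi(B)=\varphi(B)\Theta=(\mathrm{sgn}\cdot\varphi)(B)$ for every real continuous $\varphi$ that vanishes on $[-\rho,\rho]$.

The obvious candidate is this. The $m-1$ commuting elements $B,\tilde A_3,\dots,\tilde A_m$ of the sequence algebra $M_2(Q)$ have a commuting lift $B_i,\tilde A_{3,i},\dots,\tilde A_{m,i}$ by $\mathsf L_{\mathbb R}(m-1)$ and Lemma 1. Let $\Theta$ be the class of $\mathrm{sgn}(B_i)$, with $\mathrm{sgn}(0)=1$. Then (a), (c) and (d) hold. But (b) can fail, because the lift knows nothing about $J$: if $A_1=A_2=0$ and $B_i=0$, then $\Theta=1$, which commutes with $J$. The repair is to trust the lift only where $|B|>\rho$, to make that part compatible with $J$ by force, and to fill in the rest by a real structure.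

*Proof of Lemma 4.*

**Step 1 (the parts where $B>\rho$ and $B<-\rho$).** This step builds two orthogonal projections exchanged by $J$ that commute with $B$ and with all $\tilde A_k$, $k\ge3$. Let $B_i,\tilde A_{3,i},\dots,\tilde A_{m,i}$ be the commuting lift above (the matrices $\tilde A_{k,i}$ of size $2n_i$ need not be block diagonal). Let $E_+$ be the class of $\chi_{(\rho,\infty)}(B_i)$. It commutes with $B$ and all $\tilde A_k$, $k\ge3$. Put
$$E_-=JE_+J^{-1},\qquad F=1-E_+-E_- .$$
Conjugating by $J$, we see that $E_-$ commutes with $JBJ^{-1}=-B$ and with $J\tilde A_kJ^{-1}=\tilde A_k$.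

Take $g$ continuous with $g=0$ on $(-\infty,0]$ and $g=1$ on $[\rho,\infty)$. From the lifts, $g(B)E_+=E_+$ and $g(-B)E_+=0$. Since $J^{-1}g(B)J=g(-B)$,
$$g(B)E_-=J\,g(-B)\,E_+\,J^{-1}=0,\qquad\text{so}\qquad E_+E_-=E_+g(B)E_-=0 .$$
Hence $F$ is a projection. As $J^2=-1$ commutes with everything, $JE_-J^{-1}=E_+$. So $F$ commutes with $J$, with $B$ and with all $\tilde A_k$.

**Step 2 (on these parts, $E_\pm$ sees the sign of $B$).** This step prepares property (d). Let $\varphi$ be continuous and vanish on $[-\rho,\rho]$, and write $\varphi_\pm(s)=\varphi(s)1_{\{\pm s>0\}}$; these are continuous, and $\varphi=\varphi_++\varphi_-$. From the lifts,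
$$\varphi_+(B)E_+=\varphi_+(B),\qquad \varphi_-(B)E_+=0 .$$
Apply both identities to $\check\varphi(s)=\varphi(-s)$, for which $\check\varphi_\pm(s)=\varphi_\mp(-s)$, and conjugate by $J$: since $J\check\varphi_\pm(B)J^{-1}=\check\varphi_\pm(-B)=\varphi_\mp(B)$, we get $\varphi_-(B)E_-=\varphi_-(B)$ and $\varphi_+(B)E_-=0$. Altogether
$$\varphi(B)E_+=\varphi_+(B),\qquad\varphi(B)E_-=\varphi_-(B),\qquad\varphi(B)F=0. \tag{1}$$

**Step 3 (a real structure on the rest).** This step finds an antilinear self-adjoint $\Theta_F$ on the range of $F$ that squares to $F$ and commutes with $\tilde A_3,\dots,\tilde A_m$. The projection $F$ commutes with $J$, so it lies in $Q_{\mathbb C}$ (Section 1.5). In general it is not of the form $\tilde p$ with $p\in Q$, so we must work over $\mathbb C$. By (P1) it lifts to complex projections $F_i$. The $m-2$ self-adjoint elements $F\tilde A_kF=\tilde A_kF$, $k\ge3$, of the complex sequence algebra $FQ_{\mathbb C}F$ commute. By $\mathsf L_{\mathbb C}(m-2)$ and Lemma 1 they lift to commuting Hermitian operators $X_{k,i}$ on $F_i\mathbb C^{n_i}$. (For $m=3$ there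 is one Hermitian operator, and nothing is needed.) Choose an orthonormal basis $(e_l)$ of $F_i\mathbb C^{n_i}$ of common eigenvectors, and let
$$\theta_i\Big(\sum_lc_le_l\Big)=\sum_l\bar c_le_l\ \text{ on }F_i\mathbb C^{n_i},\qquad\theta_i=0\ \text{ on }(F_i\mathbb C^{n_i})^\perp .$$
The eigenvalues of $X_{k,i}$ are real, so $\theta_i$ commutes with $X_{k,i}$ (extended by $0$). As a real linear map on $\mathbb R^{2n_i}$, $\theta_i$ is symmetric: for $x=\sum x_le_l$ and $y=\sum y_le_l$ we have $\langle\theta_ix,y\rangle=\sum x_ly_l$ and $\langle x,\theta_iy\rangle=\sum\bar x_l\bar y_l$, with equal real parts, and the components orthogonal to $F_i\mathbb C^{n_i}$ contribute $0$ to both. Moreover $\|\theta_i\|\le1$, $\theta_i^2=F_i$, $\theta_i=F_i\theta_iF_i$ and $\theta_iJ=-J\theta_i$. Let $\Theta_F\in M_2(Q)$ be the class of $(\theta_i)$. Then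
$$\Theta_F=\Theta_F^*,\quad\Theta_F^2=F,\quad\Theta_F=F\Theta_FF,\quad\Theta_FJ=-J\Theta_F,$$
and $\Theta_F$ commutes with $\tilde A_kF=F\tilde A_k$. Therefore, for $k\ge3$,
$$\Theta_F\tilde A_k=\Theta_FF\tilde A_k=\Theta_F\,(\tilde A_kF)=\tilde A_kF\,\Theta_F=\tilde A_k\Theta_F .$$

**Step 4 (the sign).** This step verifies (a)–(d) for $\Theta=E_+-E_-+\Theta_F$. Since $E_+,E_-,F$ are orthogonal and $\Theta_F=F\Theta_FF$, we have $\Theta=\Theta^*$ and $\Theta^2=E_++E_-+F=1$: this is (a). From $E_\pm J=JE_\mp$ and $\Theta_FJ=-J\Theta_F$ we get (b). Each summand commutes with $\tilde A_k$, $k\ge3$: this is (c). Finally $F\varphi(B)=\varphi(B)F=0$ by (1), so $\Theta_F\varphi(B)=\Theta_FF\varphi(B)=0$ and $\varphi(B)\Theta_F=0$ in the same way. As $E_\pm$ commute with $B$, (1) gives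
$$\Theta\varphi(B)=\varphi_+(B)-\varphi_-(B)=(\mathrm{sgn}\cdot\varphi)(B)=\varphi(B)\Theta \tag{2}$$
for real continuous $\varphi$ that vanish on $[-\rho,\rho]$: this is (d).

**Step 5 (the new pair).** This step produces $A_1',A_2'$ and shows that they commute and that the disc is empty. Let $\varphi_0(s)=\mathrm{sgn}(s)(|s|-\rho)_+$ and
$$B'=\rho\,\Theta+\varphi_0(B).$$
It is self-adjoint. It anticommutes with $J$, because $\varphi_0$ is odd and so $J\varphi_0(B)J^{-1}=\varphi_0(-B)=-\varphi_0(B)$. It commutes with $\tilde A_k$ for $k\ge3$. And $\|B'-B\|\le\rho+\sup_s|\varphi_0(s)-s|\le2\rho$.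

If $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ anticommutes with $J$, comparing
$$J\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}-c&-d\\a&b\end{pmatrix},\qquad\begin{pmatrix}a&b\\c&d\end{pmatrix}J=\begin{pmatrix}b&-a\\d&-c\end{pmatrix}$$
gives $c=b$ and $d=-a$. If it is also self-adjoint, then $a=a^*$ and $b=c^*=b^*$. So
$$B'=\begin{pmatrix}A_1'&A_2'\\A_2'&-A_1'\end{pmatrix},\qquad A_j'=A_j'^*\in Q .$$
The entries of $B'$ commute with $A_3,\dots,A_m$, and $\|A_j'-A_j\|\le\|B'-B\|\le2\rho$.

By (2), applied to $\varphi_0$,
$$B'^2=\rho^2+2\rho\,(|B|-\rho)_++(|B|-\rho)_+^2=\big(\rho+(|B|-\rho)_+\big)^2=\max(B^2,\rho^2),$$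
and since $B^2=\tilde R$, this is $\tilde r$ with $r=\max(R,\rho^2)$. The upper right entry of $B'^2$ is $A_1'A_2'-A_2'A_1'$, and the upper left entry is $A_1'^2+A_2'^2$. So
$$[A_1',A_2']=0,\qquad A_1'^2+A_2'^2=\max(R,\rho^2)\ge\rho^2. \tag{3}$$
The commutation of the new pair comes for free, from the fact that $B'^2$ is block diagonal. In particular $\mathrm{sp}(A_1',A_2')\cap\Delta=\emptyset$.

**Step 6 (nothing changes off the disc).** This step shows that no new spectrum appears outside $\overline\Delta$. Let $f(s)=(s-\rho^2)_+$. The function $s\mapsto f(s^2)$ vanishes on $[-\rho,\rho]$, so by (2) $B'f(B^2)$ is the function $(\rho\,\mathrm{sgn}(s)+\varphi_0(s))f(s^2)=sf(s^2)$ of $B$. So $B'f(B^2)=Bf(B^2)$; reading off entries, $A_j'f(R)=A_jf(R)$ for $j=1,2$. Since $A_1,A_2$ commute with $f(R)$,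
$$A_k'A_j'f(R)=A_k'A_jf(R)=A_k'f(R)A_j=A_kf(R)A_j=A_kA_jf(R),$$
and iterating gives $p(A_1',A_2')f(R)=p(A_1,A_2)f(R)$ for all polynomials $p$. With $h(x,y)=f(x^2+y^2)$ we have $h(A_1,A_2)=f(R)$, and by (3) also $h(A_1',A_2')=f(\max(R,\rho^2))=f(R)$. Hence $(ph)(A_1',A_2')=(ph)(A_1,A_2)$ for all polynomials $p$.

Let $g$ be continuous and vanish on $\overline\Delta$. Fix a compact set that contains both joint spectra. On it, $g$ is the uniform limit of $\frac g{h+1/k}h$ as $k\to\infty$: the difference is $g\cdot\frac{1/k}{h+1/k}$, which is at most $|g|$ in modulus; where $|g|\ge\epsilon$, a compact set disjoint from $\overline\Delta=\{h=0\}$, $h$ is bounded below and the difference tends to $0$ uniformly. Each continuous function $\frac g{h+1/k}$ is a uniform limit of polynomials there. So $g$ is a uniform limit of functions $ph$, and $g(A_1',A_2')=g(A_1,A_2)$.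

If some $z\in\mathrm{sp}(A_1',A_2')$ lay outside $\overline\Delta$ and outside $\mathrm{sp}(A_1,A_2)$, choose $g$ continuous with $g(z)=1$ and $g=0$ on $\overline\Delta\cup\mathrm{sp}(A_1,A_2)$. Then $0\ne g(A_1',A_2')=g(A_1,A_2)=0$, a contradiction. Together with $\mathrm{sp}(A_1',A_2')\cap\Delta=\emptyset$ this proves the lemma. $\square$

*Example.* Let $A_1=A_2=0$ and $\lambda=0$. Then $B=0$, $E_\pm=0$, $F=1$, and $\Theta$ is a real structure that commutes with $\tilde A_3,\dots,\tilde A_m$. If $m=3$ and we choose as $X_{3,i}$ a real symmetric lift of $A_3$ and a real eigenbasis of it, then $\theta_i=\mathrm{diag}(1,-1)$ in blocks, and $B'=\rho\,\mathrm{diag}(1,-1)$, so $(A_1',A_2')=(\rho,0)$. The spectral point $0$ has moved to one point of the circle. A different choice of eigenbasis can move it elsewhere on the circle: the lemma controls distances, not angles.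

## 7. From the square to a grid

Let $M\ge1$ be an integer and $\eta=2/M$. Divide $[-1,1]^2$ into $M^2$ closed cells of side $\eta$, and let $\Gamma$ be the union of the boundaries of the cells, a graph with edges of length $\eta$.

**Lemma 5 (retraction to the grid).** Let $A_1,\dots,A_m$ be as in Proposition 2, and let $0<\rho<\eta/2$. There are commuting self-adjoint $A_1'',A_2''\in Q$, commuting with $A_3,\dots,A_m$, with $\mathrm{sp}(A_1'',A_2'')\subset\Gamma$ and $\|A_j''-A_j\|\le2\rho M^2+\sqrt2\,\eta$.

*Proof.* **Step 1 (one hole per cell).** This step empties a disc in each cell. Since $\|A_j\|\le1$, the joint spectrum of $(A_1,A_2)$ lies in $[-1,1]^2$. Apply Lemma 4 successively to the $M^2$ cell centers, always with radius $\rho$. The closed discs are pairwise disjoint and lie in the interiors of the cells. At each step the new joint spectrum consists of old points outside the current disc and of points of its boundary circle, which meets no other disc. So earlier holes are not refilled, and the spectrum stays in $[-1,1]^2$. In the end we have commuting self-adjoint $A_1',A_2'$,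 commuting with $A_3,\dots,A_m$, with $\|A_j'-A_j\|\le2\rho M^2$ and joint spectrum in $[-1,1]^2$ minus the open discs.

**Step 2 (radial projection).** This step moves the spectrum to $\Gamma$ by a continuous function. Let $r=(r_1,r_2)$ be the map from $[-1,1]^2$ minus the open discs to $\Gamma$ that in each cell is the radial projection from the center to the boundary of the cell. It is the identity on cell boundaries, so the pieces fit together continuously. It moves each point inside its cell along a ray from the center, so by at most half a diagonal, in particular by at most $\sqrt2\,\eta$. Put $A_j''=r_j(A_1',A_2')\in Q$. These commute with each other and with $A_3,\dots,A_m$, their joint spectrum lies in $\Gamma$, and $\|A_j''-A_j'\|\le\sqrt2\,\eta$. $\square$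

Since $\rho$ is chosen after $M$, the term $2\rho M^2$ can be made as small as we like.

## 8. Cutting an edge: a circle and a third element packed into a pair

We write $A''=(A_1'',A_2'')$ for a commuting self-adjoint pair in $Q$ with $\mathrm{sp}(A'')\subset\Gamma$ that commutes with $A_3,\dots,A_m$, where $A_3,\dots,A_m$ commute and $\|A_3\|\le1$.

**Lemma 6 (cutting the grid).** There are finitely many orthogonal projections $p_k\in Q$ with sum $1$, commuting with $A_1'',A_2'',A_3,\dots,A_m$, and points $\mu_k\in\mathbb R^2$ with $\|(A_j''-\mu_{k,j})p_k\|\le\eta/2$ for $j=1,2$ and all $k$.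

Let $e$ be an edge of $\Gamma$, parametrized affinely by $t\in[0,1]$. We want a projection that cuts out the middle of $e$. A single real continuous function that is injective on $e$ is no use: $\Gamma$ without the interior of $e$ is connected and contains both endpoints, so by the intermediate value theorem the function takes all its values on $e$ again elsewhere. What isolates the interior of $e$ is a map to the circle. Let $w_e:\Gamma\to\mathbb T$ be $e^{2\pi it}$ on $e$ and $1$ off $e$; it is continuous. Put
$$c_e=\mathrm{Re}\,w_e,\quad s_e=\mathrm{Im}\,w_e,\quad C=c_e(A''),\quad S=s_e(A''),\qquad\text{so } C^2+S^2=1 .$$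

We would like a sharp spectral projection of $C$, below $-\frac12$, that commutes with $C$, $S$ and $A_3,\dots,A_m$. These are $m$ elements, and commuting lifts of $m$ elements are what we are trying to obtain. Lifting only the $m-1$ elements $C,A_3,\dots,A_m$ is allowed, but the cut may then fail to commute with $S$. Here is an instance with $m=3$ and $A_3=0$. For $n$ divisible by $3$, let $c=\mathrm{diag}(\cos\frac{\pi k}n)$ and $s=\mathrm{diag}(\sin\frac{\pi k}n)$, $1\le k\le n$, and let $C,S$ be the classes of $c\otimes1_2$ and $s\otimes\mathrm{diag}(1,-1)$; they commute and $C^2+S^2=1$. The sequence $c\otimes1_2+\frac1n1\otimes\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ is another lift of $C$. In the block $k=2n/3$, where $\cos\frac{\pi k}n=-\frac12$, its eigenvalues are $-\frac12\pm\frac1n$, and the spectral projection below $-\frac12$ is $p=\frac12\left(\begin{smallmatrix}1&-1\\-1&1\end{smallmatrix}\right)$. There $S$ acts as $\frac{\sqrt3}2\mathrm{diag}(1,-1)$, and $[p,\mathrm{diag}(1,-1)]=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ has norm $1$. So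 the commutator of the cut with $S$ has norm at least $\frac{\sqrt3}2$.

The way out is that $(C,S)$ lies on the unit circle, so its radius carries no information, and $A_3$ can be stored in the radius.

*Proof of Lemma 6.*

**Step 1 (a commuting lift of $C,S,A_3,\dots,A_m$).** This step lifts $m$ elements with the help of $\mathsf L_{\mathbb R}(m-1)$ only. Since $\|A_3\|\le1$, $T:=A_3+2\ge1$. The elements
$$N_1=TC,\quad N_2=TS,\quad A_4,\dots,A_m$$
of $Q$ are self-adjoint and commute; there are $2+(m-3)=m-1$ of them. By $\mathsf L_{\mathbb R}(m-1)$ and Lemma 1 they have a commuting lift $N_{1,i},N_{2,i},A_{4,i},\dots,A_{m,i}$. As $N_1^2+N_2^2=T^2\ge1$, the matrix $T_i=(N_{1,i}^2+N_{2,i}^2)^{1/2}$ satisfies $T_i\ge\frac12$ for large $i$. For the finitely many other $i$ replace $N_{1,i}$ by $1$ and the other matrices by $0$. Now $(T_i)$ lifts $(T^2)^{1/2}=T$, and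
$$C_i=N_{1,i}T_i^{-1},\quad S_i=N_{2,i}T_i^{-1},\quad T_i-2,\quad A_{4,i},\dots,A_{m,i}$$
are commuting real symmetric lifts of $C,S,A_3,A_4,\dots,A_m$.

**Step 2 (the cut).** This step defines the edge projection. Let $F_e\in Q$ be the class of $\chi_{(-\infty,-1/2)}(C_i)$. It is a projection and commutes with $C,S,A_3,\dots,A_m$. From the lifts, for continuous $g$,
$$g=0\text{ on }[-\tfrac12,\infty)\ \Rightarrow\ g(C)(1-F_e)=0;\qquad g=0\text{ on }(-\infty,-\tfrac12]\ \Rightarrow\ g(C)F_e=0. \tag{4}$$

**Step 3 ($F_e$ commutes with $A_1''$ and $A_2''$).** So far $F_e$ commutes only with functions of $w_e$; this step shows that this is enough. Let $\kappa$ be continuous with $\kappa=1$ on $(-\infty,-\frac12]$ and $\kappa=0$ on $[0,\infty)$, and let $\psi_e=\kappa\circ c_e$. It vanishes outside the part $\frac14\le t\le\frac34$ of $e$, since $c_e=1$ off $e$ and $\cos2\pi t>0$ on the rest of $e$. By (4) applied to $1-\kappa$,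
$$\psi_e(A'')F_e=F_e=F_e\psi_e(A'') . \tag{5}$$
Let $x_1,x_2$ be the coordinate functions. The function $x_j\psi_e$ vanishes off $e$ and near its endpoints, and $w_e$ is injective on the interior of $e$. So $x_j\psi_e=k_j\circ w_e$ with $k_j$ continuous on $\mathbb T$. Thus $A_j''\psi_e(A'')$ is a continuous function of $(C,S)$ and commutes with $F_e$. Hence
$$F_eA_j''=F_e\,\psi_e(A'')A_j''=A_j''\psi_e(A'')\,F_e=A_j''F_e .$$

**Step 4 (all edges together).** This step checks that cuts of different edges are orthogonal. For $e\ne e'$ we have $\psi_e\psi_{e'}=0$, so by (5) $F_eF_{e'}=F_e\psi_e(A'')\psi_{e'}(A'')F_{e'}=0$. Put $G=1-\sum_eF_e$, a projection. All $F_e$ and $G$ commute with $A_1'',A_2'',A_3,\dots,A_m$.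

**Step 5 (the spectrum on $F_e$).** This step shows that $A''$ is nearly constant on $F_e$. If $g$ is continuous and vanishes on $e$, then $g\psi_e=0$ on $\Gamma$, so $g(A'')F_e=(g\psi_e)(A'')F_e=0$. By (P4) the joint spectrum of $A''F_e$ in the corner of $F_e$ lies in $e$. So it lies within $\eta/2$ of the midpoint $\mu_e$ of $e$.

**Step 6 (the spectrum on $G$).** This step shows that on $G$ the grid has fallen apart into small pieces. Let $g$ be continuous on $\Gamma$ and vanish on $\{c_e\ge-\frac12\}$. With $g_k(s)=\min\{1,k(-\frac12-s)_+\}$, the functions $g\cdot g_k(c_e)$ converge to $g$ uniformly: on the compact set $\{|g|\ge\epsilon\}$ the function $-\frac12-c_e$ is bounded below by a positive number, so $g_k(c_e)=1$ there for large $k$. By (4), $g_k(C)(1-F_e)=0$; hence $g(A'')(1-F_e)=0$, and $g(A'')G=0$ because $G=(1-F_e)G$. Now $\{c_e<-\frac12\}$ is the open middle third $\frac13<t<\frac23$ of $e$. A bump function supported there shows, as in (P4), that the joint spectrum of $A''G$ in the corner of $G$ avoids the open middle third of every edge.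

For a vertex $v$ let $\mathrm{St}_v$ be the set of points of $\Gamma$ that lie on an edge containing $v$, at distance at most $\eta/3$ from $v$. The closed stars $\mathrm{St}_v$ are pairwise disjoint, and the joint spectrum of $A''G$ lies in their union. So $1_{\mathrm{St}_v}$ is continuous on that spectrum, and $G_v=1_{\mathrm{St}_v}(A''G)\in GQG$ are orthogonal projections with sum $G$. They commute with $A_1'',A_2'',A_3,\dots,A_m$, and the joint spectrum of $A''G_v$ in the corner of $G_v$ lies in $\mathrm{St}_v$, within $\eta/3$ of $v$.

**Step 7 (conclusion).** The family $\{G_v\}\cup\{F_e\}$, with the points $v$ for $G_v$ and $\mu_e$ for $F_e$, has all the required properties. $\square$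

## 9. Finite joint spectrum, and the proofs of Theorems A and B

*Proof of Proposition 2.* Take $A_1'',A_2''$ from Lemma 5 and the projections $p_k$ and points $\mu_k$ from Lemma 6. Put $A_j'''=\sum_k\mu_{k,j}p_k$ for $j=1,2$. The $p_k$ are orthogonal with sum $1$ and commute with $A_j''$, so
$$\|A_j'''-A_j''\|=\max_k\|(A_j''-\mu_{k,j})p_k\|\le\eta/2,\qquad\|A_j'''-A_j\|\le2\rho M^2+\sqrt2\,\eta+\eta/2 .$$
With $\eta=2/M$, choose first $M$ large and then $\rho$ small; the bound becomes at most $\varepsilon$. By Lemma 3 the tuple $(A_1''',A_2''',A_3,\dots,A_m)$ has a commuting lift. $\square$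

By Section 4, Proposition 2 implies $\mathsf L_{\mathbb R}(m)$. This proves Theorem B. With $m=3$, from $\mathsf L_{\mathbb R}(2)$ and the trivial $\mathsf L_{\mathbb C}(1)$, we get Theorem A. With $m=4$, from $\mathsf L_{\mathbb R}(3)$ and $\mathsf L_{\mathbb C}(2)$, we get $\mathsf L_{\mathbb R}(4)$. $\blacksquare$

The induction does not continue to $m=5$: Step 3 in the proof of Lemma 4 would need $\mathsf L_{\mathbb C}(3)$, which is false. That only says that this proof stops there. The next section shows that the statement itself fails.

## 10. Five matrices: a signature that does not vanish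

Since $\mathsf L_{\mathbb R}(m+1)$ implies $\mathsf L_{\mathbb R}(m)$, it suffices for Theorem C to refute $\mathsf L_{\mathbb R}(5)$. We refute it for every $\varepsilon<\frac15$.

### 10.1 The signature of a commuting five-tuple

**Definition 8 (signature).** For an invertible Hermitian matrix $L$, $\mathrm{sign}(L)$ is the number of positive eigenvalues minus the number of negative ones, counted with multiplicity.

*Example.* $\mathrm{sign}(\mathrm{diag}(2,5,-1))=1$. The signature is constant along a continuous path of invertible Hermitian matrices, since no eigenvalue crosses $0$.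

Let $\gamma_1,\dots,\gamma_5$ be Hermitian $4\times4$ matrices with $\gamma_j^2=1$ that anticommute pairwise. Each is traceless, because it anticommutes with another invertible one. If $A_1',\dots,A_5'$ are commuting Hermitian matrices and $L'=\sum_j\gamma_j\otimes A_j'$ is invertible, then $\mathrm{sign}(L')=0$. Indeed, diagonalizing the $A_j'$ simultaneously makes $L'$ a direct sum of blocks $\sum_ja_j\gamma_j$ with $a\in\mathbb R^5$; each is traceless with square $|a|^2\neq0$, so it has eigenvalues $|a|$ and $-|a|$, twice each. So it is enough to find almost commuting real symmetric $A_j$ for which $\sum_j\gamma_j\otimes A_j$ has nonzero signature and is invertible with a uniform bound.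

### 10.2 Quaternionic gamma matrices and symmetric powers

**Step 1 (the gamma matrices).** This step gives gamma matrices that commute with an antiunitary of square $-1$. In $M_2(\mathbb H)$ let
$$\gamma_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad\gamma_2=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\gamma_3,\gamma_4,\gamma_5=\begin{pmatrix}0&-q\\q&0\end{pmatrix}\ \text{for }q=i,j,k .$$
They are self-adjoint, since $\bar q=-q$. The squares are $1$: for the last three the square is $-q^2=1$. They anticommute: $\gamma_1$ anticommutes with all off-diagonal matrices; $\gamma_2\left(\begin{smallmatrix}0&-q\\q&0\end{smallmatrix}\right)=\mathrm{diag}(q,-q)$, while the product in the other order is $\mathrm{diag}(-q,q)$; and for $q\ne q'$ in $\{i,j,k\}$ the product of the two matrices is $-qq'\cdot1$, which changes sign when $q,q'$ are exchanged. Let them act from the left on $\mathbb H^2=\mathbb C^4$, with complex structure right multiplication by $i$. They are complex linear and symmetric for the Euclidean inner product, so Hermitian $4\times4$ matrices. They commute with $\mathcal J=$ right multiplication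 by $j$. This $\mathcal J$ is antilinear (as $ij=-ji$) and isometric, hence antiunitary, and $\mathcal J^2=-1$.

**Step 2 (the five matrices).** This step defines the almost commuting real symmetric matrices. For $N\ge2$ even let $V_N=\mathrm{Sym}^N(\mathbb C^4)\subset(\mathbb C^4)^{\otimes N}$, and on $V_N$ put
$$H_j=\sum_{k=1}^N\gamma_j^{(k)},\qquad A_j=\tfrac1NH_j,$$
where $\gamma_j^{(k)}$ acts in the $k$-th slot. The antiunitary $\mathcal J^{\otimes N}$ preserves $V_N$, commutes with all $H_j$, and squares to $(-1)^N=1$. So it is a real structure on $V_N$. Its fixed space $V^{\mathbb R}$ is a real form of $V_N$ on which the inner product is real; an orthonormal basis of $V^{\mathbb R}$ is an orthonormal basis of $V_N$, and in it the $A_j$, which map $V^{\mathbb R}$ to itself, are real symmetric. (For $N=1$ this is not available: $\mathcal J$ has no nonzero fixed vector.) Clearly $\|A_j\|\le1$. Operators in different slots commute, so $[H_i,H_j]=\sum_k[\gamma_i,\gamma_j]^{(k)}$. As $\|[\gamma_i,\gamma_j]\|\le2$,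
$$\|[A_i,A_j]\|\le\frac{2N}{N^2}=\frac2N . \tag{6}$$

### 10.3 An identity on two slots

On $\mathbb C^4\otimes\mathbb C^4$ let $\mathcal T=\sum_j\gamma_j\otimes\gamma_j$, let $\Pi$ be the swap, and let
$$\omega=\frac12\sum_ae_a\otimes\mathcal Je_a,\qquad\Omega=|\omega\rangle\langle\omega| .$$
Since $x\otimes\mathcal Jy$ is linear in $x$ and conjugate-linear in $y$, $\omega$ does not depend on the orthonormal basis $(e_a)$. It is a unit vector, as its four orthogonal summands have length $\frac12$. Using the basis $(\mathcal Je_a)$ we get $\omega=\frac12\sum_a\mathcal Je_a\otimes\mathcal J^2e_a=-\frac12\sum_a\mathcal Je_a\otimes e_a$, that is, $\Pi\omega=-\omega$.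

**Lemma 7.** $\mathcal T=2\Pi+8\Omega-1$.

*Proof.* **Step 1 (an orthogonal basis of $M_4(\mathbb C)$).** This step finds a basis made of gamma matrices. A product of $p$ distinct gamma matrices with $1\le p\le4$ is traceless: for $p$ even it anticommutes with each of its factors, and for $p$ odd it anticommutes with a gamma matrix that does not occur in it; a matrix that anticommutes with an invertible matrix has trace $0$. Consider the $1+5+10=16$ unitaries $u_\alpha\in\{1,\gamma_i,\gamma_i\gamma_j\ (i<j)\}$. For $\alpha\ne\beta$, $u_\alpha^*u_\beta$ is up to sign a product of $p$ distinct gamma matrices with $1\le p\le4$. So the $u_\alpha$ are orthogonal for $\langle x,y\rangle=\mathrm{tr}(x^*y)$, with norm squared $4$, and they form a basis.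

**Step 2 (compute one tensor in two bases).** This step evaluates the same sum in the matrix units and in the $u_\alpha$. For a conjugate-linear map $\phi$ of $M_4(\mathbb C)$, the sum $\sum_\beta b_\beta\otimes\phi(b_\beta)$ is the same for all orthonormal bases $(b_\beta)$. So
$$\sum_{a,b}E_{ab}\otimes\phi(E_{ab})=\frac14\sum_\alpha u_\alpha\otimes\phi(u_\alpha).$$
Let $Z=\sum_{i<j}\gamma_i\gamma_j\otimes\gamma_i\gamma_j$. For $\phi(X)=X^*$ the left side is $\sum E_{ab}\otimes E_{ba}=\Pi$. As $(\gamma_i\gamma_j)^*=-\gamma_i\gamma_j$,
$$\Pi=\tfrac14(1+\mathcal T-Z).$$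
For $\phi(X)=\mathcal JX\mathcal J^{-1}$ we have $\phi(|e_a\rangle\langle e_b|)=|\mathcal Je_a\rangle\langle\mathcal Je_b|$, so the left side is $|2\omega\rangle\langle2\omega|=4\Omega$. As $\mathcal J$ commutes with the gamma matrices,
$$4\Omega=\tfrac14(1+\mathcal T+Z).$$
Adding, $\Pi+4\Omega=\frac12(1+\mathcal T)$, which is the claim. $\square$

### 10.4 The spectrum of the localizer

Let
$$L=\sum_j\gamma_j\otimes H_j=\sum_{k=1}^N\mathcal T_{0k}\quad\text{on }\mathbb C^4\otimes V_N,$$
with slots $0,1,\dots,N$, where $\mathcal T_{0k}$ acts in slots $0$ and $k$. Put $d_N=\dim V_N=\binom{N+3}3$.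

**Lemma 8.** $L$ has the eigenvalue $N$ on $\mathrm{Sym}^{N+1}(\mathbb C^4)$, of dimension $d_{N+1}$; the eigenvalue $N+4$ on a subspace of dimension $d_{N-1}$; and the eigenvalue $-(N+2)$ on the rest, of dimension $4d_N-d_{N+1}-d_{N-1}$. Consequently $|L|\ge N$ and $\mathrm{sign}(L)=2(N+2)$.

*Proof.* **Step 1 (the sum of swaps).** This step expresses $\sum_k\Pi_{0k}$ by a symmetrizer. Let $P_N$ be the symmetrizer of slots $1,\dots,N$ and $P_{N+1}$ that of slots $0,\dots,N$. The permutations of $\{0,\dots,N\}$ fall into $N+1$ cosets of the permutations of $\{1,\dots,N\}$, represented by $1$ and the transpositions $(0\,k)$. So $P_{N+1}=\frac1{N+1}\big(1+\sum_k\Pi_{0k}\big)P_N$, and on $\mathbb C^4\otimes V_N$, where $P_N$ acts as $1$, $\sum_k\Pi_{0k}=(N+1)P_{N+1}-1$.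

**Step 2 (the sum of the $\Omega_{0k}$).** This step expresses it by a contraction. Let $c:\mathbb C^4\otimes V_N\to V_{N-1}$ be the contraction of slots $0,1$ with $\langle\omega|$; its values are symmetric in slots $2,\dots,N$. For $x,y\in\mathbb C^4\otimes V_N$ we have $\langle x,\Omega_{01}y\rangle=\langle cx,cy\rangle$, and exchanging slots $1$ and $k$ shows $\langle x,\Omega_{0k}y\rangle=\langle x,\Omega_{01}y\rangle$. The operator $\sum_k\Omega_{0k}$ commutes with permutations of slots $1,\dots,N$, so it preserves $\mathbb C^4\otimes V_N$, and there it equals $Nc^*c$. With Lemma 7 and Step 1,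
$$L=2(N+1)P_{N+1}-2-N+8N\,c^*c . \tag{7}$$

**Step 3 ($cc^*$ is a scalar).** This step makes $c^*c$ a multiple of a projection. For $\xi\in V_{N-1}$ (slots $2,\dots,N$), $c^*\xi=(1\otimes P_N)(\omega\otimes\xi)$. As $\xi$ is already symmetric, $P_N$ acts on $\omega\otimes\xi$ as $\frac1N\big(1+\sum_{k=2}^N\Pi_{1k}\big)$. Now $\Pi_{1k}=\sum_{a,b}E_{ab}^{(1)}E_{ba}^{(k)}$, and the reduced state of $\omega$ on slot $1$ is $\frac14\sum_a|\mathcal Je_a\rangle\langle\mathcal Je_a|=\frac14\mathbf 1$, so $\langle\omega|E^{(1)}_{ab}|\omega\rangle=\frac14\delta_{ab}$ and $\langle\omega|_{01}\Pi_{1k}|\omega\rangle_{01}=\frac14$. Hence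
$$cc^*=\frac1N\Big(1+\frac{N-1}4\Big)=\frac{N+3}{4N} .$$
So $c^*$ is injective, and $c^*c$ is $\frac{N+3}{4N}$ times the projection onto $\mathrm{ran}\,c^*$, which has dimension $d_{N-1}$.

**Step 4 (the eigenvalues).** This step reads (7) on three orthogonal subspaces. As $\omega$ is antisymmetric, $c$ vanishes on $\mathrm{Sym}^{N+1}(\mathbb C^4)$, so $\mathrm{ran}\,c^*\perp\mathrm{Sym}^{N+1}(\mathbb C^4)$. By (7), $L$ is $2(N+1)-2-N=N$ on $\mathrm{Sym}^{N+1}(\mathbb C^4)$; it is $-2-N+8N\cdot\frac{N+3}{4N}=N+4$ on $\mathrm{ran}\,c^*$; and it is $-(N+2)$ on the rest. So $|L|\ge N$, and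
$$\mathrm{sign}(L)=2(d_{N+1}-2d_N+d_{N-1})=2\Big(\tbinom{N+3}2-\tbinom{N+2}2\Big)=2(N+2). \qquad\square$$

*Check.* For $N=2$ the eigenvalues are $2,6,-4$ with multiplicities $20,4,16$. The trace is $40+24-64=0$, as it must be since the $\gamma_j$ are traceless, and the signature is $24-16=8=2(N+2)$.

### 10.5 No commuting tuple nearby

Suppose there were commuting Hermitian $A_j'$ on $V_N$ with $\|A_j-A_j'\|\le\varepsilon<\frac15$ for $j=1,\dots,5$; in particular this covers commuting real symmetric ones. Let $L'=\sum_j\gamma_j\otimes A_j'$. Then $\|\frac1NL-L'\|\le5\varepsilon<1$, while $|\frac1NL|\ge1$ by Lemma 8. So every matrix on the segment from $\frac1NL$ to $L'$ is an invertible Hermitian matrix, and $\mathrm{sign}(L')=\mathrm{sign}(L)=2(N+2)\ne0$. But $\mathrm{sign}(L')=0$ by Section 10.1. This is a contradiction.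

By (6) the commutators of the real symmetric matrices $A_1,\dots,A_5$ are at most $2/N$, which tends to $0$ as $N\to\infty$ through even numbers. So for $\varepsilon<\frac15$ no $\delta$ works, and $\mathsf L_{\mathbb R}(5)$ fails; with it $\mathsf L_{\mathbb R}(m)$ fails for all $m\ge5$. On the other side, Section 9 gives $\mathsf L_{\mathbb R}(4)$, which implies $\mathsf L_{\mathbb R}(m)$ for all $m\le4$. This proves Theorem C. $\blacksquare$
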